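# A trace-one integer matrix and the Gauss sum of a factorizable Hopf algebra

## 1. The idempotent $\Gamma(\lambda)$ and its matrix of ranks

Let $A$ be a Hopf algebra of finite dimension $n$ over $\mathbb C$, with antipode $S$ and counit $\varepsilon$. We write $\Delta(h)=h_1\otimes h_2$, and we give $A^*$ the product $(fg)(h)=f(h_1)g(h_2)$, whose unit is $\varepsilon$.

**Definition (quasitriangular).** $A$ is quasitriangular with $R$-matrix $R\in A\otimes A$ if $R$ is invertible and
$$(\Delta\otimes\mathrm{id})R=R_{13}R_{23},\qquad(\mathrm{id}\otimes\Delta)R=R_{13}R_{12},\qquad R\,\Delta(a)=\Delta^{op}(a)\,R .$$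
We write $R=\sum R^1\otimes R^2=\sum r^1\otimes r^2=\sum p^1\otimes p^2$ for independent copies of $R$. A symbol such as $R_{31}$ means that $R^1$ stands in leg $3$ and $R^2$ in leg $1$. We put $Q:=R_{21}R$.

**Definition (factorizable, Drinfel'd element).** $A$ is factorizable if $A^*\to A$, $f\mapsto(f\otimes\mathrm{id})(Q)$, is bijective. The Drinfel'd element is $u=\sum S(R^2)R^1$.

From now on $A$ is semisimple and factorizable. Let $V_i$ $(i\in I)$ be the simple modules, $\chi_i$ their characters, $0\in I$ the trivial module, $i^*$ the dual of $i$, and let $C$ be the permutation matrix of $i\mapsto i^*$. Let $\chi_R$ be the regular character and $\lambda=\chi_R/n\in A^*$.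

Here is the construction on which everything turns. In $A^{\otimes 3}$ put $X=R_{23}^{-1}R_{31}$, and define
$$\Gamma:A^*\to A\otimes A,\qquad \Gamma(f)=(\mathrm{id}\otimes\mathrm{id}\otimes f)(X)=\sum f(r^2R^1)\;R^2\otimes S(r^1). \tag{1}$$
(The second expression uses $R^{-1}=(S\otimes\mathrm{id})R$.) We shall see that $\Gamma$ is an algebra map and that $\lambda$ is an idempotent of $A^*$. Hence $q:=\Gamma(\lambda)$ is an idempotent of $A\otimes A$, and
$$Z'_{ij}:=(\chi_i\otimes\chi_j)(q)=\operatorname{rank}\big(q|_{V_i\otimes V_j}\big)\in\mathbb Z_{\ge0},\qquad Z:=Z'C,\quad Z_{ij}=Z'_{ij^*}. \tag{2}$$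

**Example (group algebras).** Let $A=\mathbb C[D]$ with $D$ finite abelian, let $e_x$ $(x\in\hat D)$ be the primitive idempotents, so that $\Delta(e_x)=\sum_{y+z=x}e_y\otimes e_z$ and $S(e_x)=e_{-x}$, and let $\beta$ be a bicharacter of $\hat D$, that is, multiplicative in each variable. Then $R=\sum_{x,y}\beta(x,y)\,e_x\otimes e_y$ is an $R$-matrix. Indeed
$$(\Delta\otimes\mathrm{id})R=\sum\beta(x+x',y)\,e_x\otimes e_{x'}\otimes e_y=R_{13}R_{23},$$
the second axiom is checked the same way, and the third holds because $A$ is commutative and cocommutative. Put $b(x,y)=\beta(x,y)\beta(y,x)$. Then $Q=\sum b(x,y)\,e_x\otimes e_y$, so $A$ is factorizable iff the matrix $(b(x,y))$ is invertible. Its rows are characters of $\hat D$, and distinct characters are linearly independent, so this happens iff $b$ is nondegenerate. (At the other extreme, $R=1\otimes1$ gives $f\mapsto f(1)1$, which is not bijective for $n>1$.) Finally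
$$u=\sum_{x,y}\beta(x,y)\,e_{-y}e_x=\sum_x\beta(x,x)^{-1}e_x .$$

The simple modules are the one-dimensional $V_x$, on which $e_y$ acts by $\delta_{xy}$. Here $X=\sum\beta(z,x)\beta(y,z)^{-1}e_x\otimes e_y\otimes e_z$ and $\lambda(e_z)=1/n$, so
$$Z'_{xy}=\frac1n\sum_z\frac{\beta(z,x)}{\beta(y,z)}=\begin{cases}1&\text{if }\beta(z,x)=\beta(y,z)\text{ for all }z,\\0&\text{otherwise.}\end{cases}\tag{3}$$
We keep three cases in view.

1. $\hat D=\mathbb Z/3$, $\beta(x,y)=\zeta_3^{xy}$. By (3), $Z'$ is the identity, so $Z=C$ fixes $0$ and exchanges $1$ and $2$.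
2. $\hat D=(\mathbb Z/2)^2$, $\beta(x,y)=(-1)^{x_1y_2}$. The condition reads $z_1x_2=y_1z_2$ mod $2$ for all $z$, so $Z=Z'$ has entry $1$ exactly when $x_2=0$ and $y_1=0$. This is a matrix of rank one.
3. $\hat D=(\mathbb Z/2)^2$, $\beta(x,y)=(-1)^{x_1y_1+x_1y_2+x_2y_2}$. The condition reads $x_1+x_2=y_1$ and $x_2=y_1+y_2$, that is, $y=(x_1+x_2,x_1)$. So $Z=Z'$ is the permutation matrix of $(1,0)\to(1,1)\to(0,1)\to(1,0)$, with $0$ fixed.

These matrices look quite different, but in each of them $Z_{xx}=\delta_{x0}$: the trace is $1$, and it sits at the trivial module. This holds in general, and $Z$ also commutes with the matrices of the modular data of $\mathrm{Rep}\,A$. Its purpose is to compare the two numbers $\chi_R(u)$ and $\chi_R(u^{-1})$: an integer matrix of trace one that commutes with the modular data forces their squares to agree.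

## 2. The numbers $\chi_R(u)$ and $\chi_R(u^{-1})$

Let $A$ be a semisimple factorizable Hopf algebra of dimension $n$ over a field $K$ of characteristic zero. How far apart can $\chi_R(u)$ and $\chi_R(u^{-1})$ be? The following is known. If $n$ is odd, then $\chi_R(u^{-1})=\chi_R(u)$ for $n\equiv1\pmod4$ and $\chi_R(u^{-1})=-\chi_R(u)$ for $n\equiv3\pmod 4$. If $n$ is even, then $\chi_R(u^{-1})^4=\chi_R(u)^4$. The conjecture in question, from Yorck Sommerhaeuser, Yongchang Zhu, "On the Central Charge of a Factorizable Hopf Algebra", arXiv:0906.3471 (2009), says that for even $n$ the squares already agree and that $4\mid n$. It is true.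

**Theorem 1.** Let $A$ be a semisimple factorizable Hopf algebra over a field of characteristic $0$, $n=\dim A$. Then $\chi_R(u^{-1})^2=\chi_R(u)^2$ (for all $n$), and if $n$ is even then $4\mid n$.

**Theorem 2.** Over an algebraic closure, let $V_i$ $(i\in I)$ be the simple modules with characters $\chi_i$, $\lambda=\chi_R/n\in A^*$, and
$$\kappa:=\sum_i\lambda\big(\rho_+(\chi_i)\rho_-(\chi_i)\big),\qquad \rho_+(\chi)=\sum\chi(R^2)R^1,\quad\rho_-(\chi)=\sum\chi(S(R^1))R^2 .$$
Then $\kappa$ is an odd non-negative integer and $\chi_R(u^{-1})=(-1)^{(\kappa-1)/2}\chi_R(u)$.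

So $\chi_R(u^{-1})=\pm\chi_R(u)$ for every $n$. Two statements about modular categories (recalled in Section 3) carry the proof. Write $(\mathsf S,\mathsf T)$ for the matrices of the modular data.

**Theorem 3.** Let $(\mathsf S,\mathsf T)$ be the modular data of a modular category over $\mathbb C$, with $\xi=\tau/\sqrt n$, where $n$ is the global dimension and $\tau=\sum d_i^2\theta_i$. If $Z$ is an integer matrix commuting with $\mathsf S$ and $\mathsf T$, then $\prod_i\theta_i^{12Z_{ii}}=\xi^{4\operatorname{Tr}Z}$.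

**Theorem 4.** Let $\mathcal C$ be a modular category over $\mathbb C$ whose quantum dimensions $d_i$ are positive integers, with $n=\sum d_i^2\equiv2\pmod4$. Then $\xi^4=-1$.

**Cases by hand.** For $A=\mathbb C[D]$ as above, each $e_x$ has trace $1$ on $A$, so $\chi_R(u^{\pm1})=\sum_x\beta(x,x)^{\mp1}$. Put $\tau=\chi_R(u^{-1})$ and $\xi=\tau/\sqrt n$.

* Case 1: $b(x,y)=\zeta_3^{2xy}$ is nondegenerate, and $\tau=1+2\zeta_3=\sqrt{-3}$ while $\chi_R(u)=-\sqrt{-3}$. The numbers differ, the squares agree, and $\xi=i$. Here $\kappa=\operatorname{Tr}Z'=3$, as Theorem 2 wants.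
* Case 2: $b(x,y)=(-1)^{x_1y_2+x_2y_1}$ is nondegenerate, and $\beta(x,x)$ takes the values $1,1,1,-1$. So $\chi_R(u^{\pm1})=2$, $\xi=1$, $\kappa=1$.
* Case 3: $b$ is the same as in Case 2, and $\beta(x,x)$ takes the values $1,-1,-1,-1$. So $\chi_R(u^{\pm1})=-2$, $\xi=-1$, $\kappa=1$.
* Products: on $(\mathbb Z/2)^2\times\mathbb Z/3$ take the product of the bicharacter of Case 2 or 3 with that of Case 1. The form $b$ stays nondegenerate and the sums multiply, so $n=12$, $\chi_R(u^{-1})=\pm2\sqrt{-3}=-\chi_R(u)$ and $\xi=\pm i$.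

Hence Theorem 1 is sharp: "$4$" cannot be improved (Case 2), the exponent $2$ cannot be lowered even for even $n$ (the products), and all four values $\xi\in\{\pm1,\pm i\}$ occur with $n$ even.

For these algebras one also sees directly why $n\equiv2\pmod4$ is excluded. If $|\hat D|\equiv 2\pmod 4$, then $\hat D$ is the product of $\{0,t\}$, where $2t=0$, and a group of odd order. For $y$ of odd order, $b(t,y)$ has order dividing $2$ and an odd number, so it is $1$; and $b(t,t)=\beta(t,t)^2=\beta(2t,t)=1$. So $b(t,\cdot)$ is trivial and $b$ is degenerate.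

## 3. Textbook facts and the reduction to $\mathbb C$

**Reduction.** The purpose is to work over $\mathbb C$ only. Fix a basis of $A$. The structure constants of the Hopf algebra and the coordinates of $R$ generate a finitely generated field $k\subseteq K$ over $\mathbb Q$, and $A$ has a form over $k$. Semisimplicity means $\varepsilon(\Lambda)\neq0$ for a nonzero integral $\Lambda$, and factorizability means that a determinant is nonzero; both are insensitive to field extension. Also $\chi_R(u^{\pm1})\in k$. Embedding $k$ into $\mathbb C$, we may assume $K=\mathbb C$ in Theorem 1. For Theorem 2 we extend the embedding to $\bar k\to\mathbb C$. A semisimple algebra over an algebraically closed field is a product of matrix algebras, so its simple modules are compatible with extensions of algebraically closed fields. Thus $\kappa\in\bar k$, and its image in $\mathbb C$ is the $\kappa$ of the complex algebra. From now on $K=\mathbb C$.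

**(F1) Larson–Radford.** $S^2=\mathrm{id}$, and $\lambda=\chi_R/n$ is a two-sided integral of $A^*$ with $\lambda(1)=1$. So $f\lambda=\lambda f=f(1)\lambda$ for $f\in A^*$, in particular $\lambda^2=\lambda$, and $h_1\lambda(h_2)=\lambda(h)1$. Note that $\lambda$ is a trace: $\lambda(ab)=\lambda(ba)$.

**(F2) Drinfel'd.** $R^{-1}=(S\otimes\mathrm{id})R$ and $(S\otimes S)R=R$. The element $u$ is invertible, it is central (as $S^2=\mathrm{id}$), and $\Delta(u)=Q^{-1}(u\otimes u)$. By the third axiom applied twice, $Q$ commutes with every $\Delta(a)$. Moreover $S(u)=u$, and this is quick here. We have $S(u)=\sum S(R^1)S^2(R^2)=\sum S(R^1)R^2$, and applying $S\otimes S$ to $R$ turns this into $\sum R^1S(R^2)$. So $\chi_i(S(u))=\chi_i(\sum S(R^2)R^1)=\chi_i(u)$ for all $i$, and central elements of a semisimple algebra are determined by these values.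

**Definition (modular category).** A modular category over $\mathbb C$ is a semisimple ribbon category with finitely many simple objects (up to isomorphism), simple unit object, and invertible matrix $\mathsf S$ as below. Its data are: the simple objects, indexed by $I\ni0$; dimensions $d_i$, with $d_0=1$; twists $\theta_i$; fusion coefficients $N_{ij}^k$; the matrix $C$ of duality; $\mathsf T=\mathrm{diag}(\theta_i)$; and
$$\mathsf S_{ij}=\theta_i^{-1}\theta_j^{-1}\sum_kN_{ij^*}^k\theta_kd_k .\tag{4}$$

**(F3)** (Turaev; Bakalov–Kirillov, *Lectures on tensor categories*, §3.1; Etingof–Gelaki–Nikshych–Ostrik, *Tensor Categories*, Ch. 8.) In a modular category over $\mathbb C$ the $\theta_i$ are roots of unity (Vafa), $\theta_0=1$, $\theta_{i^*}=\theta_i$, and $\mathsf S$ is symmetric with $\mathsf S_{0j}=d_j$. With $n=\sum d_i^2$ and $\tau=\sum d_i^2\theta_i$,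
$$\overline{\mathsf S_{ij}}=\mathsf S_{ij^*},\quad\mathsf S\overline{\mathsf S}=n,\quad\mathsf S^2=nC,\quad(\mathsf S\mathsf T)^3=\tau\,\mathsf S^2,\quad\tau\bar\tau=n, \tag{5}$$
$$\mathsf S_{ij}\mathsf S_{kj}=d_j\sum_lN_{ik}^l\,\mathsf S_{lj}.\tag{6}$$
The category $\mathrm{Rep}\,A$, with the trivial pivotal structure, is modular, with $d_i=\dim V_i$ and $\theta_i$ the scalar by which $u^{-1}$ acts on $V_i$. In this case $Q=\Delta(u^{-1})(u\otimes u)$ gives $\mathsf S_{ij}=(\chi_i\otimes\chi_{j^*})(Q)$.

**The translation.** Since $\chi_R=\sum d_i\chi_i$, we have $\chi_R(u^{-1})=\sum d_i^2\theta_i=\tau$ and $\chi_R(u)=\bar\tau$. With $\xi=\tau/\sqrt n$,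
$$\frac{\chi_R(u^{-1})}{\chi_R(u)}=\frac\tau{\bar\tau}=\frac{\tau^2}{n}=\xi^2. \tag{7}$$
So $\chi_R(u^{-1})^2=\chi_R(u)^2$ means exactly $\xi^4=1$.

**Example (semion).** The semion category has $I=\{0,1\}$, fusion as in $\mathbb Z/2$, $d=(1,1)$, $\theta=(1,i)$. By (4), $\mathsf S_{11}=\theta_1^{-2}\theta_0=-1$, and the other entries of $\mathsf S$ are $1$. Here $n=2$, $\tau=1+i$, and $\xi=e^{2\pi i/8}$.

## 4. The determinant of the whole modular representation

The group $SL_2(\mathbb Z)$ has the presentation $\langle\mathfrak s,\mathfrak t\mid\mathfrak s^4=1,\ (\mathfrak s\mathfrak t)^3=\mathfrak s^2\rangle$. Choose $\gamma\in\mathbb C$ with $\gamma^3=\xi$. Then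
$$\rho(\mathfrak s)=\mathsf S/\sqrt n,\qquad\rho(\mathfrak t)=\mathsf T/\gamma$$
defines a linear representation with $\rho(\mathfrak s^2)=C$: by (5), $\rho(\mathfrak s)^2=C$, $C^2=1$, and $(\rho(\mathfrak s)\rho(\mathfrak t))^3=n^{-3/2}\gamma^{-3}\tau\cdot nC=\xi\gamma^{-3}C=C$.

In the abelianization the second relation becomes $\mathfrak s\mathfrak t^3=1$, so $\mathfrak s=\mathfrak t^{-3}$ and $\mathfrak t^{12}=1$. Determinants factor through the abelianization, so for every finite-dimensional representation $U$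
$$\det(\mathfrak t|U)^{12}=1,\qquad\det(\mathfrak s^2|U)=\det(\mathfrak t|U)^{-6}. \tag{8}$$

The first thing to try is $U=\mathbb C^I$ itself. With $r=|I|$ we get
$$\Big(\prod_i\theta_i\Big)^{12}=\gamma^{12r}=\xi^{4r}.$$
Since the $\theta_i$ are roots of unity, so is $\gamma$, a fact we keep. But the approach stops here: the left side is unknown, and the right side knows only the $r$-th power of $\xi^4$. For the semion the identity reads $i^{12}=1=\xi^8$, and $\xi^4=-1$ is not excluded. In fact the semion satisfies everything in (F3) and has integral dimensions, yet $\tau^2=2i\ne-2i=\bar\tau^2$, and $n=2$ is even and not divisible by $4$. So no argument that uses only (F3) and integrality can prove either half of Theorem 1. One must use that $A$ is an algebra acting on honest vector spaces, that is, the fibre functor of $\mathrm{Rep}\,A$, and this is what the matrix $Z$ does.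

How can a matrix help? Look at Case 1 of Section 1, with $\theta=(1,\zeta_3,\zeta_3)$ and $Z=C$. The eigenspaces of $Z$ are $V_1=\langle e_0,e_1+e_2\rangle$ and $V_{-1}=\langle e_1-e_2\rangle$. They are subrepresentations, with
$$\det(\mathfrak t|V_1)=\frac{\zeta_3}{\gamma^2},\qquad\det(\mathfrak t|V_{-1})=\frac{\zeta_3}{\gamma},\qquad\frac{\det(\mathfrak t|V_1)}{\det(\mathfrak t|V_{-1})}=\frac1\gamma .$$
By (8), $\gamma^{12}=1$, that is, $\xi^4=1$. If we weight the determinant on $V_z$ by the exponent $z$, the unknown twists cancel and what is left is governed by the diagonal of $Z$. In Case 3 the eigenvalues of $Z$ are $1,1,\zeta_3,\zeta_3^{-1}$, and $\det^{z}$ makes no sense for such $z$. The cure is to work with exponents, additively, in the ring of algebraic integers.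

## 5. Determinants weighted by eigenvalues: proof of Theorem 3

Let $Z$ be an integer matrix commuting with $\mathsf S$ and $\mathsf T$, and let $\mathcal O$ be the ring of all algebraic integers.

**Step 1: exponents.** We replace the eigenvalues of $\rho(\mathfrak t)$ by integers. Choose $P\in12\,\mathbb Z_{>0}$ with $(\theta_i/\gamma)^P=1$ for all $i$, put $\omega=e^{2\pi i/P}$, and write $\theta_i/\gamma=\omega^{x_i}$ with $0\le x_i<P$. Let $V^{(x)}$ be the span of the basis vectors $e_i$ with $x_i=x$; it is the $\omega^x$-eigenspace of $\rho(\mathfrak t)$.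

**Step 2: one determinant for each eigenvalue of $Z$.** Let $V_z$ be the generalized eigenspaces of $Z$. They are $\rho$-stable because $Z$ commutes with $\mathsf S$ and $\mathsf T$. As $\rho(\mathfrak t)$ is diagonalizable, $V_z=\bigoplus_x(V_z\cap V^{(x)})$. Put $m_{z,x}=\dim(V_z\cap V^{(x)})$. By (8), $\det(\rho(\mathfrak t)|V_z)=\omega^{\sum_xx\,m_{z,x}}=e^{2\pi ik_z/12}$ for an integer $k_z$, that is,
$$\sum_xx\,m_{z,x}\equiv\frac P{12}\,k_z\pmod P .$$

**Step 3: two ways to sum.** We connect these determinants with the diagonal of $Z$. The matrix $Z$ preserves $V^{(x)}$, and its generalized eigenspaces there are the $V_z\cap V^{(x)}$. So its trace on $V^{(x)}$ is $\sum_{x_i=x}Z_{ii}=\sum_zz\,m_{z,x}$. The eigenvalues $z$ lie in $\mathcal O$, since $Z$ has integer entries. Hence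
$$\sum_iZ_{ii}x_i=\sum_xx\sum_zz\,m_{z,x}=\sum_zz\sum_xx\,m_{z,x}\equiv\frac P{12}\sum_zz\,k_z\pmod{P\mathcal O}. \tag{9}$$

**Step 4: conclusion.** Multiplying (9) by $12$ gives $12\sum_iZ_{ii}x_i\in P\mathcal O\cap\mathbb Z=P\mathbb Z$, because a rational algebraic integer is an integer. So $\prod_i(\theta_i/\gamma)^{12Z_{ii}}=\omega^{12\sum Z_{ii}x_i}=1$. As $\gamma^{12}=\xi^4$, this is $\prod_i\theta_i^{12Z_{ii}}=\xi^{4\operatorname{Tr}Z}$. $\square$

For the semion, an integer matrix commuting with $\mathsf T$ is diagonal, say $\mathrm{diag}(a,b)$, and commuting with $\mathsf S$ forces $a=b$. All traces are even, so Theorem 3 says nothing new there. We need a matrix whose trace lies entirely at $0$.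

## 6. The trace-one matrix commutes with $\mathsf S$, $\mathsf T$ and $C$

**Proposition 5.** Let $Z'$, $Z=Z'C$ be as in (2). Then $Z$ is a matrix of non-negative integers commuting with $\mathsf S$, $\mathsf T$ and $C$, with $Z_{ii}=\delta_{i0}$. Moreover $\operatorname{Tr}(ZC)=\kappa$.

Put $B=A\otimes A$.

**Step (a): $\Gamma$ is a unital algebra map.** This makes $q$ an idempotent. Since $(fg)(h)=f(h_1)g(h_2)$, the element $\Gamma(fg)$ is obtained from $X$ by splitting leg $3$ into legs $3,4$ with $\Delta$ and applying $f\otimes g$ there. Under the splitting, $R_{31}$ becomes $R_{31}R_{41}$ (first axiom), and $R_{23}$ becomes $R_{24}R_{23}$ (second axiom), so $R_{23}^{-1}$ becomes $R_{23}^{-1}R_{24}^{-1}$. Thus $X$ becomes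
$$R_{23}^{-1}R_{24}^{-1}R_{31}R_{41}=(R_{23}^{-1}R_{31})(R_{24}^{-1}R_{41}),$$
because $R_{24}$ and $R_{31}$ have no leg in common. Applying $f$ to leg $3$ and $g$ to leg $4$ gives $\Gamma(fg)=\Gamma(f)\Gamma(g)$. Since $(\varepsilon\otimes\mathrm{id})R=1=(\mathrm{id}\otimes\varepsilon)R$, also $\Gamma(\varepsilon)=1$. So $q=\Gamma(\lambda)$ is idempotent, and by (F1)
$$\Gamma(f)q=\Gamma(f\lambda)=f(1)q\qquad(f\in A^*). \tag{10}$$

**Step (b): the map $A\otimes A^*\to B$, $a\otimes f\mapsto\Delta(a)\Gamma(f)$, is bijective.** This is where factorizability enters; it will tell us the size of $Bq$. First, $\Psi(a\otimes y)=a_1y\otimes a_2$ is a bijection of $A\otimes A$ with inverse $y\otimes z\mapsto z_2\otimes S^{-1}(z_1)y$: indeed $z_2S^{-1}(z_1)y\otimes z_3=y\otimes z$ and $a_3\otimes S^{-1}(a_2)a_1y=a\otimes y$. Now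
$$\Delta(a)\Gamma(f)=\sum f(r^2R^1)\,a_1R^2\otimes a_2S(r^1).$$
With $z=a_2S(r^1)$ the coproduct is $z_1\otimes z_2=a_2S(r^1_2)\otimes a_3S(r^1_1)$, and $S^{-1}(z_1)=r^1_2S^{-1}(a_2)$. Hence, using $\sum r^1_1\otimes r^1_2\otimes r^2=\sum r^1\otimes p^1\otimes r^2p^2$,
$$\Psi^{-1}(\Delta(a)\Gamma(f))=\sum f(r^2R^1)\,aS(r^1_1)\otimes r^1_2R^2=\sum f(r^2p^2R^1)\,aS(r^1)\otimes p^1R^2 .$$
This is a composite of two maps. The first is $a\otimes f\mapsto\sum aS(r^1)\otimes f(r^2\,\cdot)$. With the right action $(a\otimes f)\cdot(x\otimes y)=ax\otimes f(y\,\cdot)$ of $A\otimes A$ on $A\otimes A^*$, it is the action of $\sum S(r^1)\otimes r^2=R^{-1}$, which is invertible, so it is bijective. The second is $\mathrm{id}\otimes\phi$ with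
$$\phi(g)=\sum g(p^2R^1)\,p^1R^2=(g\otimes\mathrm{id})(R_{21}R),$$
which is bijective by factorizability.

**Step (c): the trace.** We show $\sum_iZ'_{ii^*}=1$. By (1),
$$Z'_{ij}=\sum\lambda(r^2R^1)\chi_i(R^2)\chi_j(S(r^1))=\lambda(\rho_-(\chi_j)\rho_+(\chi_i))=\lambda(\rho_+(\chi_i)\rho_-(\chi_j)),$$
the last equality because $\lambda$ is a trace. So $\operatorname{Tr}Z'=\kappa$, and $Z'_{00}=\lambda(1)=1$.

Let $L=Bq$. For every $B$-module $M$ we have $\mathrm{Hom}_B(Bq,M)\cong qM$ via $\varphi\mapsto\varphi(q)$. The algebra $B$ is semisimple with simple modules $V_i\otimes V_j$, so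
$$L\cong\bigoplus_{i,j}(V_i\otimes V_j)^{Z'_{ij}}\quad\text{as a $B$-module.}$$
On the other hand, by (b) and (10), $L=\Delta(A)\Gamma(A^*)q=\Delta(A)q$. The map $a\mapsto\Delta(a)q$ is injective, because $\Delta(a)\Gamma(\lambda)=0$ implies $a\otimes\lambda=0$ by (b). So as a module over $\Delta(A)\cong A$, $L$ is the regular module, and it contains the trivial module exactly once. Restricted to $\Delta(A)$, $V_i\otimes V_j$ is the tensor product of representations, and contains the trivial module $\delta_{j,i^*}$ times. Comparing,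
$$\sum_iZ'_{ii^*}=1. \tag{11}$$

**Step (d): $Z'$ commutes with $\mathsf T$.** We must show that $Z'_{ij}\ne0$ implies $\theta_i=\theta_j$. Let $0\ne w\in q(V_i\otimes V_j)$. By (10), $\Gamma(f)w=f(1)w$ for all $f$, that is, $X(w\otimes1)=w\otimes1$ in $V_i\otimes V_j\otimes A$. Multiplying by $R_{23}$ we get $R_{31}(w\otimes1)=R_{23}(w\otimes1)$:
$$\sum(R^2\otimes1)w\otimes R^1=\sum(1\otimes R^1)w\otimes R^2 .$$
Apply $S$ to the third leg and let the result act on leg 1 from the left. As $\sum S(R^1)R^2=S(u)=u$ acts on $V_i$ by $\theta_i^{-1}$, this gives $\theta_i^{-1}w=\sum(S(R^2)\otimes R^1)w$. If it acts on leg 2 instead, then $\sum S(R^2)R^1=u$ gives $\sum(R^2\otimes S(R^1))w=\theta_j^{-1}w$. From $(S\otimes S)R=R$ and $S^2=\mathrm{id}$ we have $\sum S(R^2)\otimes R^1=\sum R^2\otimes S(R^1)$. So $\theta_i=\theta_j$.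

**Step (e): $Z'$ commutes with $\mathsf S$.** We compute the trace of one operator on $V_i\otimes V_j\otimes L$ in two ways, using the two descriptions of $L$ from (c).

*The operator.* Let $(h_a)$, $(h^a)$ be dual bases of $A$, $A^*$. In $B\otimes B=A^{\otimes4}$ put
$$\mathcal R=\sum_a\Delta(h_a)\otimes\Gamma(h^a)=R_{41}^{-1}R_{42}^{-1}R_{13}R_{23},\qquad\mathcal R'=\sum_a\Gamma(h^a)\otimes\Delta(h_a)=R_{23}^{-1}R_{24}^{-1}R_{31}R_{41}.$$
For the first formula, (1) says that $\sum h_a\otimes\Gamma(h^a)$, on legs $0,3,4$, is $R_{40}^{-1}R_{03}$. Splitting leg $0$ into legs $1,2$ turns $R_{03}$ into $R_{13}R_{23}$ and $R_{40}$ into $R_{42}R_{41}$. The second formula follows by exchanging $1\leftrightarrow3$, $2\leftrightarrow4$. In the product the factors $R_{41}R_{41}^{-1}$ cancel, and $R_{31}$ commutes with $R_{42}^{-1}$ and $R_{24}^{-1}$, so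
$$\Phi:=\mathcal R'\mathcal R=R_{23}^{-1}R_{24}^{-1}R_{31}R_{42}^{-1}R_{13}R_{23}=R_{23}^{-1}\big(Q_{13}\,Q_{24}^{-1}\big)R_{23},$$
where $Q_{13}=R_{31}R_{13}$ and $Q_{24}^{-1}=R_{24}^{-1}R_{42}^{-1}$.

$\Phi$ commutes with $a_1\otimes a_2\otimes a_3\otimes a_4$ for every $a\in A$. Indeed $R_{23}(a_1\otimes a_2\otimes a_3\otimes a_4)=(a_1\otimes a_3\otimes a_2\otimes a_4)R_{23}$. In the element $a_1\otimes a_3\otimes a_2\otimes a_4$ the legs $1,3$ carry $a_1,a_2$ and the legs $2,4$ carry $a_3,a_4$, so it commutes with $Q_{13}$ and with $Q_{24}$.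

*First computation.* Let $X_{ij}=V_i\otimes V_j$; legs $1,2$ act on $X_{ij}$, legs $3,4$ on $L$. Since $\Phi$ is conjugate to $Q_{13}Q_{24}^{-1}$, the decomposition of $L$ gives
$$\operatorname{Tr}\Phi=\sum_{k,l}Z'_{kl}\,(\chi_i\otimes\chi_k)(Q)\,(\chi_j\otimes\chi_l)(Q^{-1}).$$
Here $(\chi_i\otimes\chi_k)(Q)=\mathsf S_{ik^*}=\overline{\mathsf S_{ik}}$. From $Q^{-1}=\Delta(u)(u^{-1}\otimes u^{-1})$ we get
$$(\chi_j\otimes\chi_l)(Q^{-1})=\theta_j\theta_l\sum_mN_{jl}^m\,d_m\theta_m^{-1}=\overline{\mathsf S_{jl^*}}=\mathsf S_{jl}.$$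
As $\mathsf S$ is symmetric, $\operatorname{Tr}\Phi=(\overline{\mathsf S}Z'\mathsf S)_{ij}$.

*Second computation.* Let $A$ act on $X_{ij}$ and on $L$ through $\Delta$, and on $X_{ij}\otimes L$ diagonally. We write $bx$, $bq$ for $\Delta(b)x$, $\Delta(b)q$. The map
$$A\otimes X_{ij}\to X_{ij}\otimes L,\qquad b\otimes x\mapsto b_1x\otimes b_2q,$$
is bijective with inverse $x\otimes bq\mapsto b_2\otimes S^{-1}(b_1)x$. The inverse is well defined since $b\mapsto bq$ is a bijection $A\to L$, and the check is that of $\Psi$ in (b). The map carries left multiplication on $A$ to the diagonal action. By (10),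
$$\mathcal R(x\otimes q)=\sum_ah_ax\otimes h^a(1)q=x\otimes q,\qquad\text{so}\qquad\Phi(x\otimes q)=\mathcal R'(x\otimes q)=\sum_a\Gamma(h^a)x\otimes h_aq .$$
Now $1\otimes x$ corresponds to $x\otimes q$, and $\Phi$ is $A$-linear because it commutes with $a_1\otimes a_2\otimes a_3\otimes a_4$. So on $A\otimes X_{ij}$ it becomes (recall $S^{-1}=S$)
$$b\otimes x\mapsto\sum_ab\,h_{a,2}\otimes S(h_{a,1})\Gamma(h^a)x .$$
On a product of matrix algebras, right and left multiplication by $h$ have the same trace, so right multiplication by $h$ on $A$ has trace $\chi_R(h)=n\lambda(h)$. By $h_1\lambda(h_2)=\lambda(h)1$,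
$$\operatorname{Tr}\Phi=n\sum_a\lambda(h_{a,2})\operatorname{Tr}_{X_{ij}}\!\big(S(h_{a,1})\Gamma(h^a)\big)=n\sum_a\lambda(h_a)\,(\chi_i\otimes\chi_j)(\Gamma(h^a)).$$
As $\sum_a\lambda(h_a)h^a=\lambda$, this equals $n(\chi_i\otimes\chi_j)(\Gamma(\lambda))=nZ'_{ij}$.

*Comparison.* So $\overline{\mathsf S}Z'\mathsf S=nZ'$. Multiplying by $\mathsf S$ from the left and using $\mathsf S\overline{\mathsf S}=n$ gives $Z'\mathsf S=\mathsf SZ'$.

**Step (f): passing to $Z=Z'C$.** $Z'$ commutes with $C=\mathsf S^2/n$, and $C$ commutes with $\mathsf S$ and, since $\theta_{i^*}=\theta_i$, with $\mathsf T$. So $Z$ commutes with $\mathsf S,\mathsf T,C$, and its entries $Z_{ij}=Z'_{ij^*}$ are non-negative integers. By (11), $\operatorname{Tr}Z=1$, and $Z_{00}=Z'_{00}=1$. As no diagonal entry is negative, $Z_{ii}=\delta_{i0}$. Finally $\operatorname{Tr}(ZC)=\operatorname{Tr}Z'=\kappa$. $\square$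

## 7. The fourth power of $\xi$ and the sign

**First half of Theorem 1.** Apply Theorem 3 to the matrix $Z$ of Proposition 5. Since $Z_{ii}=\delta_{i0}$ and $\theta_0=1$, the left side is $1$ and the right side is $\xi^4$. So $\xi^4=1$, and by (7) $\chi_R(u^{-1})^2=\chi_R(u)^2$, for every $n$. $\square$

**Proof of Theorem 2.** The congruence (9) contains more than its twelfth multiple; we now read it modulo $2$.

**Step 1: locate $\gamma$.** As $\gamma^{12}=\xi^4=1$, write $\gamma^{-1}=e^{2\pi ik/12}$ with $0\le k<12$. Then $\theta_0/\gamma=\omega^{x_0}$ gives $x_0=\frac P{12}k$. With $Z_{ii}=\delta_{i0}$, the left side of (9) is $x_0$. Dividing by $P/12$,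
$$k\equiv\sum_zz\,k_z\pmod{12\,\mathcal O}.$$

**Step 2: the parity of $k_z$.** Let $m_z^-$ be the multiplicity of the eigenvalue $-1$ of $C=\rho(\mathfrak s^2)$ on $V_z$. By the second part of (8), $(-1)^{m_z^-}=\det(\rho(\mathfrak t)|V_z)^{-6}=e^{-\pi ik_z}=(-1)^{k_z}$, so $m_z^-\equiv k_z\pmod2$.

**Step 3: compare with $\kappa$.** The matrix $\frac{1-C}2$ projects onto the $(-1)$-eigenspace of $C$. It commutes with $Z$, and on the part of this eigenspace inside $V_z$ the only eigenvalue of $Z$ is $z$. So, using $\operatorname{Tr}Z=1$ and $\operatorname{Tr}(ZC)=\kappa$,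
$$\frac{1-\kappa}2=\operatorname{Tr}\Big(Z\,\frac{1-C}2\Big)=\sum_zz\,m_z^-\equiv\sum_zz\,k_z\equiv k\pmod{2\mathcal O}.$$
Hence $(1-\kappa)/2$ is a rational algebraic integer, so an integer, and it is congruent to $k$ modulo $2$. Thus $\kappa$ is odd; it is non-negative because $\kappa=\operatorname{Tr}Z'$. Finally $\xi^2=\gamma^6=e^{-\pi ik}=(-1)^k=(-1)^{(\kappa-1)/2}$, and (7) gives $\chi_R(u^{-1})=(-1)^{(\kappa-1)/2}\chi_R(u)$. $\square$

## 8. Gauss sums with $n\equiv2\pmod4$

It remains to show $4\mid n$ for even $n$. We know $\xi^4=1$ for $\mathrm{Rep}\,A$, so it is enough to prove Theorem 4. Its proof does not use $Z$ or $A$. Let $\mathcal C$ be as in Theorem 4, and write $n=2m$ with $m$ odd.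

**Where the difficulty lies.** If $\xi^4=1$, then $\tau^2=\xi^2n=\pm2m$. Suppose for a moment that $\theta_i^{4M}=1$ for all $i$, with $M$ odd and $m\mid M$. Then $\tau\in\mathbb Q(\zeta_{4M})$. With $\sqrt{\pm m}\in\mathbb Q(\zeta_M)$ for one choice of sign, and $i\in\mathbb Q(\zeta_{4M})$, the field would contain $\sqrt2$, hence $\zeta_8=(1+i)/\sqrt2$. But $\mathbb Q(\zeta_{8M})$ has degree $2$ over $\mathbb Q(\zeta_{4M})$. So this special case is settled at once. The argument breaks as soon as twists of order divisible by $8$ occur, because then $\sqrt2$ is available. In general we need to control how $\zeta_8$ and $\zeta_8^3$ enter $\tau$. Since $\sqrt{\pm2}=\zeta_8\mp\zeta_8^3$, they would have to enter with two coefficients that are both odd. We shall show that, modulo $2$, the Gauss sum has only two terms, and one of them is the term $1$ of the unit object.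

### 8.1 Odd dimensions and the Galois action

**Characters.** Put $\chi_j(i)=\mathsf S_{ij}/d_j$. (For these $j$-indexed functions on $I$ we reuse the letter $\chi$.) By (6), $\chi_j(i)\chi_j(k)=\sum_lN_{ik}^l\chi_j(l)$, so each $\chi_j$ is a character of the fusion ring $\mathcal K$. Since $\mathsf S$ is invertible, they are pairwise distinct, and as there are $r=|I|=\operatorname{rank}\mathcal K$ of them, they are all the characters of $\mathcal K$ with values in $\mathbb C$. The value $\chi_j(i)$ is an eigenvalue of the integer matrix $(N_{ik}^l)_{k,l}$, so it is an algebraic integer. By (F3), $\chi_0(i)=d_i$, $\chi_{j^*}(i)=\overline{\chi_j(i)}=\chi_j(i^*)$, and $\mathsf S\overline{\mathsf S}=n$ gives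
$$\sum_l\chi_i(l)\overline{\chi_j(l)}=\delta_{ij}\,\frac n{d_i^2}. \tag{12}$$

**All $d_j$ are odd.** By (12), the rational number $n/d_j^2$ is an algebraic integer, hence an integer. So $d_j^2\mid n$, and $4\nmid n$ forces $d_j$ to be odd.

**Galois action on $I$.** Choose $N=2^eM$ with $M$ odd, $e\ge3$, $m\mid M$, and $\theta_i^N=1$ for all $i$. By (4), $\mathsf S_{ij}\in\mathbb Q(\zeta_N)$. For $\sigma\in\mathrm{Gal}(\mathbb Q(\zeta_N)/\mathbb Q)$, $\sigma\circ\chi_j$ is again a character, so it is $\chi_{\sigma(j)}$ for a unique $\sigma(j)$. This is an action on $I$. It commutes with $*$, which corresponds to complex conjugation in an abelian Galois group. It fixes $0$, as $\chi_0$ has integer values. Applying $\sigma$ to (12) with $i=j$ gives $n/d_{\sigma(j)}^2=n/d_j^2$, so $d_{\sigma(j)}=d_j$.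

**Twists.** We use one theorem from the literature: Dong–Lin–Ng (*Congruence property in conformal field theory*, Algebra & Number Theory 9 (2015), Theorem II). It says that the normalized twists $t_i=\theta_i/\gamma$ satisfy $\sigma^2(t_i)=t_{\sigma(i)}$ for all $\sigma\in\mathrm{Gal}(\mathbb Q^{ab}/\mathbb Q)$. As $\sigma(0)=0$ and $t_0=\gamma^{-1}$, it follows that $\sigma^2(\gamma)=\gamma$ for all $\sigma$. If the root of unity $\gamma$ has order $k$, this means $a^2\equiv1\pmod k$ for all $a$ prime to $k$. A prime $p\ge5$ cannot divide $k$ (take $a\equiv2$ mod $p$), nor can $9$ (take $a\equiv2$ mod $9$), nor $16$ (take $a\equiv3$ mod $16$). So $k\mid24$, and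
$$\sigma^2(\theta_i)=\theta_{\sigma(i)},\qquad\gamma^{24}=1,\qquad\xi^8=1. \tag{13}$$

### 8.2 Exactly two fixed points

**Notation.** Let $H=\mathrm{Gal}(\mathbb Q(\zeta_N)/\mathbb Q(\zeta_M))\cong(\mathbb Z/2^e)^\times$, a $2$-group. Let $\mathfrak p$ be a prime of $\mathbb Z[\zeta_N]$ above $2$, $\mathcal O_{\mathfrak p}$ its local ring, and $W=\mathbb Q(\zeta_M)\cap\mathcal O_{\mathfrak p}$. The ring $W$ is the localization of $\mathbb Z[\zeta_M]$ at a prime above $2$, and $2$ is unramified in $\mathbb Q(\zeta_M)$. So $2W$ is the maximal ideal of $W$, $\mathfrak p\mathcal O_{\mathfrak p}\cap W=2W$, and $W/2W$ is a field of characteristic $2$.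

If $\zeta^{2^s}=1$, then $(\zeta-1)^{2^s}\equiv\zeta^{2^s}-1=0$ modulo $2$, so $\zeta\equiv1\pmod{\mathfrak p}$. As $\mathbb Z[\zeta_N]=\mathbb Z[\zeta_M][\zeta_{2^e}]$, it follows that $\sigma(x)\equiv x\pmod{\mathfrak p}$ for $\sigma\in H$ and $x\in\mathbb Z[\zeta_N]$.

Let $G$ be the group of permutations of $I$ generated by $H$ and $*$. These commute, so $G$ is a finite $2$-group. Let $F=I^G$ be its fixed points; $0\in F$. For $i\in F$ the values $\chi_i(l)$ are fixed by $H$, so they lie in $W$; they are real, and $\chi_i(l^*)=\chi_{i^*}(l)=\chi_i(l)$.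

**Lemma 6.** $|F|=2$.

(For the semion, $*$ and $H$ act trivially on $I$, and $F=I=\{0,1\}$.)

*Proof.* Call $j\sim j'$ if $\chi_j(l)\equiv\chi_{j'}(l)\pmod{\mathfrak p}$ for all $l$.

**Step 1: every class $\mathcal B$ has an even number of elements.** Let $\mathbb F=\mathbb Z[\zeta_N]/\mathfrak p$. The classes give distinct $\mathbb F$-algebra homomorphisms $\mathcal K\otimes\mathbb F\to\mathbb F$. Their kernels are distinct maximal ideals, so by the Chinese remainder theorem some element has value $1$ under the homomorphism of $\mathcal B$ and $0$ under the others. Lift it to $x\in\mathcal K\otimes\mathbb Z[\zeta_N]$. Then $\chi_j(x)\equiv1$ for $j\in\mathcal B$ and $\chi_j(x)\equiv0$ for $j\notin\mathcal B$. Let $t(x)$ be the coefficient of the unit in $x$. From $\mathsf S\overline{\mathsf S}=n$ we have $\sum_jd_j^2\chi_j(i)=\sum_jd_j\mathsf S_{ij}=n\delta_{i0}$, so by linearity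
$$\sum_jd_j^2\,\chi_j(x)=n\,t(x)\in\mathfrak p,$$
because $n$ is even. The $d_j$ are odd, so the left side is $\equiv|\mathcal B|$. Hence $|\mathcal B|\in\mathfrak p\cap\mathbb Z=2\mathbb Z$.

**Step 2: the class of a fixed point contains a second fixed point.** Let $i\in F$ with class $\mathcal B$. Then $\mathcal B$ is $G$-stable. For $\sigma\in H$, $\chi_{\sigma(j)}(l)=\sigma(\chi_j(l))\equiv\chi_j(l)$. For $j\in\mathcal B$, $\chi_{j^*}(l)=\chi_j(l^*)\equiv\chi_i(l^*)=\chi_i(l)$. Orbits of a $2$-group that are not fixed points have even size, so $|\mathcal B\cap F|\equiv|\mathcal B|\equiv0\pmod2$. Since $i\in\mathcal B\cap F$, there is $i'\ne i$ in $\mathcal B\cap F$.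

**Step 3: two distinct elements $i,i'$ of $\mathcal B\cap F$ cannot both be $\neq0$.** Suppose they are. The differences $\chi_i(l)-\chi_{i'}(l)$ lie in $\mathfrak p\mathcal O_{\mathfrak p}\cap W=2W$, so
$$z_l:=\frac{\chi_i(l)-\chi_{i'}(l)}2\in W,\qquad z_{l^*}=z_l .$$
As $d_l=\chi_0(l)$, the relations (12), with all values real, give
$$\sum_lz_ld_l=0,\qquad\sum_lz_l^2=\frac n4\Big(\frac1{d_i^2}+\frac1{d_{i'}^2}\Big)=\frac{n(d_i^2+d_{i'}^2)}{4d_i^2d_{i'}^2}.$$
Odd squares are $\equiv1\pmod8$, so $d_i^2+d_{i'}^2\equiv2\pmod8$. With $n\equiv2\pmod4$, the numerator is $4$ times an odd number, and $\sum_lz_l^2$ is a unit of $W$. Modulo $2W$, the terms with $l\ne l^*$ cancel in pairs in both sums, and $d_l\equiv1$. So $\sum_{l=l^*}z_l\equiv0$, while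
$$\sum_lz_l^2\equiv\sum_{l=l^*}z_l^2\equiv\Big(\sum_{l=l^*}z_l\Big)^2\equiv0\pmod{2W}.$$
This contradicts the unit property.

**Step 4: count.** By Steps 2 and 3, for every $i\in F$ with class $\mathcal B$ the set $\mathcal B\cap F$ has at least two elements, and at most one of them is nonzero. So $\mathcal B\cap F=\{0,g\}$ with $g\ne0$. In particular $i\sim0$. Thus all of $F$ lies in the class of $0$, and $|F|=2$. $\square$

Write $F=\{0,g\}$.

### 8.3 The Gauss sum modulo $2$

**Step 1: separate the $2$-part of the twists.** Write $\theta_i=\alpha_i\beta_i$ with $\alpha_i\in\mu_{2^e}$, $\beta_i\in\mu_M$, and collect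
$$c_\alpha=\sum_{\alpha_i=\alpha}d_i^2\beta_i\in\mathbb Z[\zeta_M],\qquad\tau=\sum_\alpha c_\alpha\,\alpha .$$

**Step 2: only eighth roots of unity survive.** Let $\sigma_a\in H$ be the automorphism with $\zeta_{2^e}\mapsto\zeta_{2^e}^a$, $a$ odd. By (13), $\theta_{\sigma_a(i)}=\sigma_a^2(\theta_i)=\alpha_i^{a^2}\beta_i$, so $\alpha_{\sigma_a(i)}=\alpha_i^{a^2}$ and $\beta_{\sigma_a(i)}=\beta_i$. Since also $d_{\sigma_a(i)}=d_i$, the bijection $\sigma_a$ from $\{i:\alpha_i=\alpha\}$ to $\{i:\alpha_i=\alpha^{a^2}\}$ shows $c_{\alpha^{a^2}}=c_\alpha$. The squares of odd numbers modulo $2^e$ are exactly the classes $\equiv1\pmod8$. So if $\alpha$ has order $2^k\ge16$, then $c$ is constant on $\{\alpha^{1+8x}\}=\alpha\,\mu_{2^{k-3}}$, and the elements of this coset sum to $0$. The elements of order at least $16$ are partitioned into such cosets. Hence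
$$\tau=\sum_{\alpha\in\mu_8}c_\alpha\,\alpha=\sum_{j=0}^3b_j\,\zeta_8^j,\qquad b_j=c_{\zeta_8^j}-c_{-\zeta_8^j}\in\mathbb Z[\zeta_M].$$

**Step 3: reduce the coefficients modulo $2$.** For $\alpha\in\mu_8$ the set $\{i:\alpha_i=\alpha\}$ is $G$-stable, because $a^2\equiv1\pmod8$ and $\theta_{i^*}=\theta_i$. On it $d_i^2\beta_i$ is $G$-invariant. Orbits that are not fixed points have even size, so
$$c_\alpha\equiv\sum_{i\in F,\ \alpha_i=\alpha}d_i^2\beta_i\pmod2 .$$
Here $F=\{0,g\}$. The element $0$ has $\alpha_0=1$ and contributes only to $b_0$, and $g$ contributes to a single $b_j$. Therefore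
$$\text{at most one of }b_1,b_2,b_3\text{ is}\not\equiv0\pmod{2W}. \tag{14}$$
(For the semion, $\tau=1+i$ has $b_0=b_2=1$ and $b_1=b_3=0$.)

### 8.4 Conclusion for $n\equiv2\pmod4$

**Proof of Theorem 4.** Suppose $\xi^4=1$. Then $\tau^2=\xi^2n=\pm2m$. We remove the odd factor $m$. Choose $\epsilon=\pm1$ with $\epsilon m\equiv1\pmod4$, and write $m=m_0f^2$ with $m_0$ squarefree. Then $\epsilon m_0\equiv1\pmod4$, so $\sqrt{\epsilon m_0}\in\mathbb Q(\zeta_{m_0})$. As $m_0\mid M$, the algebraic integer $w:=\sqrt{\epsilon m}=f\sqrt{\epsilon m_0}$ lies in $\mathbb Z[\zeta_M]$. It is a unit of $W$, because $w^2=\epsilon m$ is odd. Now $(\tau/w)^2=\pm2$, so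
$$\tau=\pm w\sqrt2=\pm w(\zeta_8-\zeta_8^3)\qquad\text{or}\qquad\tau=\pm w\sqrt{-2}=\pm w(\zeta_8+\zeta_8^3).$$
Since $M$ is odd, $1,\zeta_8,\zeta_8^2,\zeta_8^3$ are linearly independent over $\mathbb Q(\zeta_M)$. Comparing with $\tau=\sum b_j\zeta_8^j$ gives $b_1=\pm w$ and $b_3=\pm w$, both units of $W$. This contradicts (14). So $\xi^4\neq1$, and $\xi^8=1$ from (13) leaves $\xi^4=-1$. $\square$

**Second half of Theorem 1.** The dimensions of $\mathrm{Rep}\,A$ are the positive integers $\dim V_i$, and $n=\dim A=\sum d_i^2$. By Section 7, $\xi^4=1$. If $n\equiv2\pmod4$, Theorem 4 would give $\xi^4=-1$, a contradiction. So if $n$ is even, then $4\mid n$. $\blacksquare$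

The semion, with $n=2$ and $\xi^4=-1$, shows that Theorem 4 concerns a non-empty class of modular categories. It also shows that for even $n$ both assertions of Theorem 1 fail for integral modular categories without a fibre functor.
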